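\title{Cohomology of spaces of polynomial maps from the affine line to a smooth hypersurface}

\begin{abstract}
Let $X\subset\mathbb A^n$ be a smooth hypersurface of degree $k$ that is smooth at infinity. We compute, in an explicit range of degrees, the compactly supported $\ell$-adic cohomology of the space of polynomial maps $\mathbb A^1\to X$ of degree $d$ with prescribed leading coefficients. The answer is expressed through configuration spaces of points on the line and the middle cohomology of $X$. This proves a conjecture of Browning and Sawin, in every characteristic different from $\ell$. The proof is a sheaf-theoretic circle method: a Fourier transform, a bound on the minor arcs, an exact computation on each stratum of the major arcs, and a proof that the strata contribute independently of one another.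
\end{abstract}

\section{Introduction}

\subsection{The problem and the result}

Let $K$ be a field with algebraic closure $\bar K$, and let $\ell$ be a prime different from the characteristic of $K$. Let $f\in K[x_1,\dots,x_n]$ have degree $k$, and write $f=f_k+f_{k-1}+\dots+f_0$ with $f_j$ homogeneous of degree $j$. Throughout the paper we assume that the affine hypersurface $X=\{f=0\}\subset\mathbb A^n$ and the projective hypersurface $Z=\{f_k=0\}\subset\mathbb P^{n-1}$ are smooth. Explicitly, $\nabla f(x)\neq0$ whenever $x\in\bar K^n$ and $f(x)=0$, and $\nabla f_k(z)\neq0$ whenever $0\ne z\in\bar K^n$ and $f_k(z)=0$. Fix a point of $Z(K)$ together with coordinates for it, that is, a vector $P\in K^n\setminus0$ with $f_k(P)=0$.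

For $d\ge1$ let $\operatorname{Mor}_{d,P}(\mathbb A^1,X)$ be the space of $n$-tuples of polynomials
\[
g(t)=Pt^d+v(t),\qquad \deg v_1,\dots,\deg v_n<d,
\]
with $f(g(t))=0$. Such a $g$ is a morphism $\mathbb A^1\to X$ that runs off to the point $P$ at infinity. The coefficient of $t^{dk}$ in $f(g(t))$ is $f_k(P)=0$, so the space is cut out by $dk$ equations in the $dn$ coefficients of $v$, and its expected dimension is $d(n-k)$.

Let $\operatorname{PConf}_m\subset\mathbb A^m$ be the space of ordered $m$-tuples of distinct points of the affine line over $\bar K$, with its action of the symmetric group $\mathfrak S_m$. Let $\mathfrak S_m$ act on $H^{n-1}_c(X_{\bar K},\mathbb Q_\ell)^{\otimes m}$ by permuting the factors, let $\operatorname{sgn}$ be the sign character, and put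
\[
E^i_m=\Big(H_c^{i+m(n-1)}(\operatorname{PConf}_m,\mathbb Q_\ell)\otimes H_c^{n-1}(X_{\bar K},\mathbb Q_\ell)^{\otimes m}\otimes\operatorname{sgn}^{n-1}\Big)^{\mathfrak S_m}.
\]
The problem is to decide in which degrees $i$ there is an isomorphism
\begin{equation}\label{eq:main}
H^{i+2d(n-k)}_c\big(\operatorname{Mor}_{d,P}(\mathbb A^1,X)_{\bar K},\mathbb Q_\ell\big)\;\cong\;\bigoplus_{m\ge0}E^i_m .
\end{equation}
Here and below, ``isomorphic'' means isomorphic as $\mathbb Q_\ell$-vector spaces; no compatibility with Galois actions is claimed.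

\medskip
\noindent\textbf{Conjecture} (Browning--Sawin \cite{BS}). \emph{Assume that $d\ge k-1\ge2$ and $n>2^k(k-1)$. Then \eqref{eq:main} holds for all}
\[
i>-4\Big(\Big\lfloor\frac d{k-1}\Big\rfloor\Big(\frac n{2^k}-k+1\Big)-1\Big).
\]

We prove a stronger statement. Put
\[
e=\Big\lfloor\frac d{k-1}\Big\rfloor,\qquad n'=\begin{cases}n&\text{if }\operatorname{char}K\nmid k\ \text{(in particular if }\operatorname{char}K=0),\\ n-1&\text{if }\operatorname{char}K\mid k.\end{cases}
\]

\begin{theorem}\label{thm:main}
Let $f,X,Z,P,\ell$ be as above, and assume that $n\ge3$, $k\ge2$ and $d\ge k-1$. Then \eqref{eq:main} holds for all $i>2dk-n'e$.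
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture is true, in every characteristic different from $\ell$.
\end{corollary}

\subsection{Where the formula comes from}\label{ss:euler}

The right side of \eqref{eq:main} is the cohomological form of an Euler product. The following heuristic is not used later, but the proof follows its shape. Let $K=\mathbb F_q$ and $H=H_c^{n-1}(X_{\bar K},\mathbb Q_\ell)$. If the polynomial $f(Pt^d+v)$ were equidistributed among the $q^{dk}$ polynomials of degree less than $dk$, there would be $q^{d(n-k)}$ solutions. One corrects this count by a local density at each closed point of $\mathbb P^1$.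

At a closed point $x$ of $\mathbb A^1$ with residue field $\mathbb F_Q$, the smoothness of $X$ and Hensel's lemma show that the density modulo any power of $x$ is already the density modulo $x$, namely $\#X(\mathbb F_Q)/Q^{n-1}$. We shall see (Lemma~\ref{lem:X}) that $H_c^*(X_{\bar K})$ consists of $H$ and a one-dimensional top group, so this density is $1+(-1)^{n-1}Q^{1-n}\operatorname{tr}(\mathrm{Fr}^{\deg x}\mid H)$. At infinity the density is $1$: for $1\le j\le d$ the coefficient of $t^{dk-j}$ in $f(Pt^d+v)$ is $\nabla f_k(P)\cdot v^{(d-j)}$ plus a function of the higher coefficients $v^{(d-1)},\dots,v^{(d-j+1)}$ of $v$, and $\nabla f_k(P)\ne0$. Expanding the product formally predicts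
\[
q^{d(n-k)}\sum_{m\ge0}q^{-m(n-1)}\sum_{h}\ \prod_{x\mid h}(-1)^{n-1}\operatorname{tr}(\mathrm{Fr}^{\deg x}\mid H)
\]
solutions, where $h$ runs over monic squarefree polynomials of degree $m$. Frobenius permutes the roots of $h$ by a permutation $\sigma$ with one cycle for each of the $r$ prime factors of $h$. The product of the traces is the trace of $\sigma\circ\mathrm{Fr}^{\otimes m}$ on $H^{\otimes m}$, and $\operatorname{sgn}(\sigma)=(-1)^{m-r}$ gives $(-1)^{(n-1)r}=(-1)^{m(n-1)}\operatorname{sgn}(\sigma)^{n-1}$. So the sum over $h$ is, up to the sign $(-1)^{m(n-1)}$, the sum of the traces of Frobenius on the local system on $\operatorname{PConf}_m/\mathfrak S_m$ attached to $H^{\otimes m}\otimes\operatorname{sgn}^{n-1}$. By the trace formula the $m$-th term is $q^{-m(n-1)}\sum_i(-1)^i\operatorname{tr}(\mathrm{Fr}\mid E^i_m)$, and \eqref{eq:main} is the statement one would guess.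

\subsection{The first terms}

The variety $\operatorname{PConf}_m$ is smooth and affine of dimension $m$, so $H^q_c(\operatorname{PConf}_m)$ vanishes unless $m\le q\le2m$. Hence
\begin{equation}\label{eq:window}
E^i_m=0\quad\text{unless}\quad -m(n-2)\le i\le-m(n-3).
\end{equation}
With $H$ as above, $E_0^i$ is $\mathbb Q_\ell$ for $i=0$ and $E_1^i$ is $H$ for $i=3-n$, and they vanish for other $i$. For $m=2$, the complement of the diagonal in $\mathbb A^2$ has $H^4_c=H^4_c(\mathbb A^2)$ and $H^3_c=H^2_c(\text{diagonal})$, both with trivial action of $\mathfrak S_2$. So $E_2^i$ is $\operatorname{Sym}^2H$ ($n$ odd) or $\bigwedge^2H$ ($n$ even) for $i=6-2n$ and $i=5-2n$, and vanishes otherwise.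

Some lower bound on $i$ is needed. If $n\ge5$ is odd and $H\neq0$, then $E_m^{-m(n-3)}=\operatorname{Sym}^mH\ne0$ for every $m$, while the left side of \eqref{eq:main} vanishes for $i<-2d(n-k)$.

\begin{remark}
The range of Theorem~\ref{thm:main} contains $i=0$ when $n'e>2dk$; if $k-1$ divides $d$ this reads $n'>2k(k-1)$. In that case $n>2dk/e\ge4$, so by \eqref{eq:window} only $E_0^i$ survives for $i\ge0$. The cohomology of $\operatorname{Mor}_{d,P}(\mathbb A^1,X)_{\bar K}$ then vanishes above degree $2d(n-k)$ and is one-dimensional in that degree. So the space has dimension $d(n-k)$ and one component of that dimension. Every component has dimension at least $d(n-k)$, so the space is irreducible.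
\end{remark}

\subsection{Plan of the proof}

After a reduction to positive characteristic (Section~\ref{sec:red}), a Fourier transform rewrites the left side of \eqref{eq:main} as the cohomology of a complex $\mathcal K$ on the space $W$ of linear functionals $\lambda$ on polynomials of degree less than $dk$. Section~\ref{sec:fourier} sets this up and carries out the whole computation for lines on a quadric. Each $\lambda$ has a level, the degree of the denominator of its best rational approximation (Section~\ref{sec:level}). Functionals of large level contribute only in low degrees, and those whose denominator vanishes at infinity do not contribute at all (Section~\ref{sec:minor}). The stratum of level $m$ contributes exactly $E^i_m$ (Section~\ref{sec:strata}). For point counts this would finish the proof, since counts add over strata. For cohomology one must also show that the connecting maps between the strata vanish; this is done in Section~\ref{sec:split}.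

\section{Reductions}\label{sec:red}

\begin{proof}[Proof of Corollary~\ref{cor:conj} from Theorem~\ref{thm:main}]
The hypotheses of the conjecture give $n\ge3$. Put $R=4\big(e(n/2^k-k+1)-1\big)$. The conjectured range is $i>-R$ and $n'\ge n-1$, so it suffices to show $(n-1)e-2dk\ge R$. From $d\le(k-1)(e+1)-1$ we get $2dk\le2k(k-1)e+2k(k-2)$, and from $n>2^k(k-1)$ we get $n(1-2^{2-k})>(k-1)(2^k-4)$. Hence
\begin{align*}
(n-1)e-2dk-R&=en(1-2^{2-k})-e+4e(k-1)+4-2dk\\
&>e\big[(k-1)(2^k-2k)-1\big]+4-2k(k-2).
\end{align*}
The last expression is $3e-2>0$ for $k=3$ and $23e-12>0$ for $k=4$. For $k\ge5$ we have $2^k\ge6k$, so it is at least $4k(k-1)+3-2k(k-2)>0$.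
\end{proof}

From now on the hypotheses of Theorem~\ref{thm:main} are in force. Put
\[
m_0=(k-1)(e-1).
\]
Since $1\le e$ and $(k-1)e\le d$, we have $0\le m_0\le d-(k-1)$ and $m_0+1\ge e$.

\begin{lemma}\label{lem:trunc}
If $i>2dk-n'e$ and $m>m_0$, then $E_m^i=0$.
\end{lemma}

\begin{proof}
We have $m\ge e$ and $n\ge3$, so by \eqref{eq:window} a nonzero $E^i_m$ forces $i\le-e(n-3)=3e-ne$. Since $3e\le3d/(k-1)\le2dk$, this gives $i\le2dk-ne\le2dk-n'e$.
\end{proof}

So both sides of \eqref{eq:main} are finite-dimensional in the range of the theorem, and the theorem is an equality of dimensions. This lets us change the ground field and the coefficient field.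

\begin{lemma}\label{lem:charp}
It suffices to prove Theorem~\ref{thm:main} when $K$ has positive characteristic.
\end{lemma}

\begin{proof}
Let $\operatorname{char}K=0$. Choose a finitely generated subring $A\subset\bar K$ containing $1/(k\ell)$, the coefficients of $f$ and the coordinates of $P$. By the Nullstellensatz, smoothness of $X$ and $Z$ means that over $\operatorname{Frac}A$ we have $1\in(f,\partial_1f,\dots,\partial_nf)$ and that a power of the ideal $(x_1,\dots,x_n)$ lies in $(f_k,\partial_1f_k,\dots,\partial_nf_k)$. After inverting finitely many elements of $A$, both hold over $A$ and one coordinate of $P$ is a unit. Then the reductions of $f$ and $P$ at every geometric point of $\operatorname{Spec}A$ satisfy the hypotheses; in particular $f_k\neq0$ there.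

Let $\pi$ be the structure morphism to $\operatorname{Spec}A$ of one of the schemes $\operatorname{Mor}_{d,P}(\mathbb A^1,X)$, $X$, $\operatorname{PConf}_m$ ($m\le m_0$), formed over $A$. The sheaves $R^j\pi_!\mathbb Q_\ell$ are constructible, only finitely many are nonzero, and their stalks are the groups $H_c^j$ of the geometric fibers. They are all lisse on some nonempty open $U\subset\operatorname{Spec}A$. This $U$ is irreducible and contains a closed point, whose residue field is finite of characteristic $p\nmid k\ell$. The rank of a lisse sheaf on $U$ is constant, and the isotypic parts of a lisse sheaf with $\mathfrak S_m$-action are lisse. So the dimensions of the cohomology groups of $\operatorname{Mor}_{d,P}(\mathbb A^1,X)$ and $X$, and the representations $H_c^j(\operatorname{PConf}_m)$ of $\mathfrak S_m$, are the same over $\bar K$ and over a geometric point above the closed point. These data determine the dimensions of both sides of \eqref{eq:main} in the range $i>2dk-n'e$, and $n'=n$ at both points.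
\end{proof}

\section{The Fourier transform, and lines on a quadric}\label{sec:fourier}

\subsection{Conventions}

For the rest of the paper $\kappa=\bar K$ is algebraically closed of characteristic $p>0$, $p\ne\ell$, and all schemes are separated and of finite type over $\kappa$. Let $\Lambda$ be a finite extension of $\mathbb Q_\ell$ containing the $p$-th roots of unity. Cohomology has coefficients in $\Lambda$ unless a sheaf is indicated, and $E_m^i$ is now formed with coefficients in $\Lambda$; dimensions do not change. Tate twists are suppressed. Sheaves are constructible $\Lambda$-sheaves and complexes are objects of $D^b_c(-,\Lambda)$. Nilpotents do not affect \'etale cohomology. For a closed subset $Y'\subset Y$, $\Lambda_{Y'}$ is the constant sheaf on $Y'$ pushed forward to $Y$. We use the following standard facts.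

\begin{itemize}
\item[(F1)] \emph{Excision.} If $U\subset Y$ is open with complement $Y'$, there is a long exact sequence $\cdots\to H_c^j(U,\mathcal F)\to H_c^j(Y,\mathcal F)\to H_c^j(Y',\mathcal F)\to\cdots$. Its first map is called extension by zero.
\item[(F2)] \emph{Proper base change.} For $\pi:E\to B$, the formation of $R\pi_!\mathcal F$ commutes with every base change, so its stalks are the complexes $R\Gamma_c$ of the geometric fibers. Also $R\Gamma_c(E,\mathcal F)=R\Gamma_c(B,R\pi_!\mathcal F)$, $R\pi_!(\mathcal F\otimes\pi^*\mathcal G)=R\pi_!\mathcal F\otimes\mathcal G$ (projection formula), and $R\Gamma_c(Y\times Y',\mathcal F\boxtimes\mathcal F')=R\Gamma_c(Y,\mathcal F)\otimes R\Gamma_c(Y',\mathcal F')$ (K\"unneth formula).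
\item[(F3)] \emph{Proper pullback.} A proper map $\pi:Y'\to Y$ induces $\pi^*:H_c^j(Y,\mathcal F)\to H_c^j(Y',\pi^*\mathcal F)$, and $\pi^*$ commutes with extension by zero from $U$ and from $\pi^{-1}(U)$. It is an isomorphism if every geometric fiber is one point. If $\pi$ is a torsor under a finite group $G$, it is an isomorphism onto the $G$-invariants.
\item[(F4)] \emph{Dimension.} If $\mathcal F$ is a sheaf, $H^j_c(Y,\mathcal F)=0$ for $j>2\dim\operatorname{supp}\mathcal F$. So if all stalks of a complex $\mathcal F$ vanish in degrees above $c$, then $H_c^j(Y,\mathcal F)=0$ for $j>c+2\dim Y$.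
\item[(F5)] \emph{Artin vanishing.} If $u$ is an affine morphism and $\mathcal F$ a sheaf, then $\dim\operatorname{supp}R^qu_*\mathcal F\le\dim\operatorname{supp}\mathcal F-q$. In particular $H^q(Y,\mathcal F)=0$ for $Y$ affine and $q>\dim Y$.
\item[(F6)] \emph{Smooth base change.} The formation of $Ru_*\mathcal F$ commutes with base change along a smooth morphism.
\item[(F7)] \emph{Trace and duality.} If $\pi$ is smooth with geometric fibers $\mathbb A^r$, the trace map is a canonical isomorphism $R\pi_!\Lambda\cong\Lambda[-2r]$. If $Y$ is smooth and connected of dimension $r$, the cup product $H_c^a(Y)\times H^{2r-a}(Y)\to H_c^{2r}(Y)\cong\Lambda$ is a perfect pairing.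
\item[(F8)] \emph{Purity.} If $D$ is a smooth divisor in a smooth variety $Y$ and $\jmath:Y\setminus D\to Y$, then $R^q\jmath_*\Lambda$ is $\Lambda$ for $q=0$, $\Lambda_D$ for $q=1$, and $0$ for $q\ge2$.
\end{itemize}

Fix a nontrivial character $\psi:\mathbb F_p\to\Lambda^\times$. The Artin--Schreier sheaf $\mathcal L_\psi$ is the lisse sheaf of rank one on $\mathbb A^1$ attached by $\psi$ to the $\mathbb F_p$-torsor $y^p-y=x$. For a function $\Phi$ on $Y$ put $\mathcal L_\psi(\Phi)=\Phi^*\mathcal L_\psi$. Then $\mathcal L_\psi(\Phi+\Phi')=\mathcal L_\psi(\Phi)\otimes\mathcal L_\psi(\Phi')$, and $\mathcal L_\psi(\Phi)$ is trivial if $\Phi$ is constant. The sheaf $\mathcal L_\psi$ is nontrivial and $R\Gamma_c(\mathbb A^1,\mathcal L_\psi)=0$. The complex $R\Gamma_c(Y,\mathcal L_\psi(\Phi))$ plays the part of the exponential sum of $\Phi$ over $Y$, and the next lemma is orthogonality of characters.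

\begin{lemma}\label{lem:linear}
\textup{(a)} Let $\pi:E\to B$ be a morphism and $\Phi$ a function on $E$. Suppose that every geometric fiber of $\pi$ is an affine space on which $\Phi$ is a polynomial of degree exactly $1$. Then $R\pi_!\mathcal L_\psi(\Phi)=0$, and so $R\Gamma_c(E,\mathcal L_\psi(\Phi))=0$.

\textup{(b)} Let $\pi:E\to B$ be a vector bundle of rank $r$ and $\sigma$ a section of the dual bundle with zero locus $B_\sigma$. Then $R\pi_!\mathcal L_\psi(\langle\cdot,\sigma\rangle)\cong\Lambda_{B_\sigma}[-2r]$, compatibly with base change.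
\end{lemma}

\begin{proof}
(a) On a fiber choose coordinates in which $\Phi=x_1+c$; then K\"unneth and $R\Gamma_c(\mathbb A^1,\mathcal L_\psi)=0$ show that the stalk vanishes. (b) The complex vanishes off $B_\sigma$ by (a). Over $B_\sigma$ the function is zero and the trace map (F7) gives the isomorphism.
\end{proof}

\subsection{The complex $\mathcal K$}

Let $B_j$ be the space of polynomials in $t$ of degree at most $j$, and put
\[
V=B_{d-1}^n,\qquad W=B_{dk-1}^\vee,\qquad F(v)=f(Pt^d+v)\in B_{dk-1}\quad(v\in V).
\]
Then $\dim V=dn$, $\dim W=dk$ and $\operatorname{Mor}:=\operatorname{Mor}_{d,P}(\mathbb A^1,X)=\{v\in V:F(v)=0\}$. Let $\Phi(v,\lambda)=\Phi_\lambda(v)=\lambda(F(v))$ on $V\times W$, and let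
\[
\mathcal K=R\mathrm{pr}_!\mathcal L_\psi(\Phi),\qquad\mathrm{pr}:V\times W\to W .
\]
Its stalks are $\mathcal K_\lambda=R\Gamma_c(V,\mathcal L_\psi(\Phi_\lambda))$. We write $\mathcal K$ also for its pullback along any map $Y\to W$; by (F2),
\begin{equation}\label{eq:pullK}
R\Gamma_c(Y,\mathcal K)=R\Gamma_c(V\times Y,\mathcal L_\psi(\Phi)).
\end{equation}
Take $Y=W$ and integrate over $\lambda$ first: Lemma~\ref{lem:linear}(b), for the trivial bundle $V\times W\to V$ and the section $F$, gives $R\Gamma_c(W,\mathcal K)=R\Gamma_c(\operatorname{Mor})[-2dk]$. That is,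
\begin{equation}\label{eq:fourier}
H_c^{i+2d(n-k)}(\operatorname{Mor})\cong H_c^{i+2dn}(W,\mathcal K)\qquad\text{for all }i .
\end{equation}

\subsection{Lines on a quadric}\label{ss:quadric}

Let $p\neq2$, $n\ge5$, $k=2$, $d=1$, and
\[
f=x_1x_2+Q(x_3,\dots,x_n)-1,\qquad P=(1,0,\dots,0),
\]
with $Q$ a nondegenerate quadratic form. Then $V=\mathbb A^n$ and $F(v)=f(v)+v_2t$. A functional $\lambda\in W$ is a pair $(a_0,a_1)=(\lambda(1),\lambda(t))$, and $\Phi_\lambda(v)=a_0f(v)+a_1v_2$. There are three kinds of $\lambda$.

\emph{The origin.} Here $\mathcal K_0=R\Gamma_c(\mathbb A^n)=\Lambda[-2n]$. In \eqref{eq:fourier} this is the degree $i=0$, and it is the term $E_0^0$.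

\emph{The functionals with $a_0=0\neq a_1$.} These see only the top coefficient of $F(v)$; they are evaluations at $t=\infty$. The function $\Phi_\lambda$ is linear, so $\mathcal K_\lambda=0$. This is the statement that the local density at infinity is $1$.

\emph{The open set $U=\{a_0\neq0\}$, crudely.} After completing squares, $\Phi_\lambda$ is a constant plus a sum of $n$ terms $cx^2$ with $c\ne0$. The complex $R\Gamma_c(\mathbb A^1,\mathcal L_\psi(cx^2))$ lies in degree $1$, because $H_c^0$ vanishes on $\mathbb A^1$ and $H^2_c$ vanishes for a nontrivial sheaf of rank one. So $\mathcal K_\lambda$ lies in degree $n$, and (F4) gives $H_c^{i+2n}(U,\mathcal K)=0$ for $i+2n>n+4$. Thus for $i>4-n$ only the origin contributes. Since $e=1$, $n'=n$ and $m_0=0$, this is Theorem~\ref{thm:main} in this case.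

\emph{The open set $U$, exactly.} Every $\lambda\in U$ is $a\,\mathrm{ev}_y$ with $a=a_0\neq0$, $y=a_1/a_0$, where $\mathrm{ev}_y$ is evaluation at $t=y$. Then $\Phi_\lambda(v)=af(Py+v)$, and the substitution $x=Py+v$ turns \eqref{eq:pullK} into
\[
R\Gamma_c(U,\mathcal K)=R\Gamma_c(\mathbb A^1_y)\otimes R\Gamma_c(\mathbb G_m\times\mathbb A^n,\mathcal L_\psi(af(x))).
\]
Lemma~\ref{lem:X}(c) below identifies the second factor with $H_c^{n-1}(X)$ in degree $n+1$; this is the local density minus $1$. So $U$ contributes $H^{n-1}_c(X)$ in degree $n+3$, which is $i=3-n$: it contributes $E^i_1$. The connecting map from the origin goes from degree $2n$ to degree $2n+1\neq n+3$, so it is zero, and $H_c^{i+2n-4}(\operatorname{Mor})\cong E_0^i\oplus E^i_1$ for all $i$.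

This can be checked directly. We have $\operatorname{Mor}=X\cap\{x_2=0\}$, and the complement $X\cap\{x_2\neq0\}\cong\mathbb G_m\times\mathbb A^{n-2}$ has cohomology in degrees $2n-3$ and $2n-2$ only. So excision gives $H_c^{n-1}(\operatorname{Mor})=H_c^{n-1}(X)$.

In general the functionals $\sum a_i\,\mathrm{ev}_{y_i}$ with at most $m_0$ terms, and their limits, are treated exactly, and the others crudely. Three things are new in general: the crude bound needs an argument, the points $y_i$ can collide, and the connecting maps no longer vanish for reasons of degree.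

\section{Cohomological bounds}\label{sec:bounds}

\subsection{Exponential sums with singular leading form}

The crude bound rests on the following lemma. It is sharp when $p\ne2$ and $\Phi=x_1^2$ on $\mathbb A^N$, or when $\Phi=0$.

\begin{lemma}\label{lem:bound}
Let $\Phi\in\kappa[x_1,\dots,x_N]$ have degree at most $D$, where $D\ge2$, and let $\Phi_D$ be its part of degree $D$ (possibly zero). Let $Y=\{\nabla\Phi_D=0\}\subset\mathbb A^N$ and $s=\dim Y$. Then $H_c^j(\mathbb A^N,\mathcal L_\psi(\Phi))=0$ for $j>N+s$.
\end{lemma}

\begin{proof}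
Let $\mathcal L=\mathcal L_\psi(\Phi)$, let $\jmath:\mathbb A^N\to\mathbb P^N$ be the inclusion and $H_\infty$ the hyperplane at infinity. Ordinary cohomology of $\mathcal L$ vanishes above degree $N$ by (F5). The difference between $H_c^*$ and $H^*$ is measured by $R\jmath_*\mathcal L|_{H_\infty}$, so we first bound the support of this complex. The closed cone $Y$ defines $\mathbb P(Y)\subset H_\infty$, of dimension $s-1$ (empty if $s=0$).

\emph{Claim: $(R\jmath_*\mathcal L)_\xi=0$ for $\xi\in H_\infty\setminus\mathbb P(Y)$.} Let $X_0,\dots,X_N$ be homogeneous coordinates, numbered so that $X_1(\xi)\neq0$. Put $w=X_0/X_1$ and $z_i=X_i/X_1$ for $i\ge2$. Then $\Phi=w^{-D}\varphi(w,z)$ with $\varphi$ a polynomial and $\varphi(0,z)=\Phi_D(1,z)$. Write $\xi=(0,z^0)$.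

\emph{Case 1: $\partial_{z_i}\varphi(\xi)\neq0$ for some $i$.} The map $(\varphi,w)$ to the plane $\mathbb A^2$ with coordinates $(c,w)$ is smooth near $\xi$, and $\mathcal L$ is the pullback of $\mathcal L'=\mathcal L_\psi(cw^{-D})$ on $\{w\neq0\}$. By (F6) it suffices to show that $R\jmath'_*\mathcal L'$ vanishes on $\{w=0\}$, where $\jmath':\{w\ne0\}\to\mathbb A^2$. We use a symmetry that fixes this line pointwise but twists $\mathcal L'$. Let
\[
a:\mathbb A^1\times\mathbb A^2\to\mathbb A^2,\qquad a(b,c,w)=(c+bw^D,w),
\]
and let $\mathrm{pr}$ be the projection to $\mathbb A^2$. The map $a$ is smooth, being $\mathrm{pr}$ composed with an automorphism of $\mathbb A^3$, and $a^*\mathcal L'=\mathcal L_\psi(b)\otimes\mathrm{pr}^*\mathcal L'$. By (F6) for $a$ and for $\mathrm{pr}$, and since $\mathcal L_\psi(b)$ is lisse on all of $\mathbb A^3$,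
\[
a^*R\jmath'_*\mathcal L'\cong\mathcal L_\psi(b)\otimes\mathrm{pr}^*R\jmath'_*\mathcal L'.
\]
Restrict to the line $\mathbb A^1\times\{(c_0,0)\}$, which both $a$ and $\mathrm{pr}$ send to $(c_0,0)$. If $\mathcal H$ is the constant sheaf on $\mathbb A^1$ with fiber $(R^q\jmath'_*\mathcal L')_{(c_0,0)}$, we get $\mathcal H\cong\mathcal L_\psi\otimes\mathcal H$. The right side has no nonzero global section, so the fiber is zero.

\emph{Case 2: $\partial_{z_i}\varphi(\xi)=0$ for all $i$.} Then $\partial_i\Phi_D(1,z^0)=0$ for $i\geq2$. Since $\xi\notin\mathbb P(Y)$ we have $\partial_1\Phi_D(1,z^0)\neq0$, and by Euler's formula this equals $D\Phi_D(1,z^0)$. So $p\nmid D$ and $\varphi(\xi)\neq0$. On an \'etale neighborhood of $\xi$ write $\varphi=\epsilon^{-D}$ with $\epsilon$ a unit, and put $w'=w\epsilon$. At $\xi$ we have $dw'=\epsilon\,dw$, so $w'$ defines a smooth map to $\mathbb A^1$ near $\xi$, with zero locus $\{w=0\}$, and $\Phi=w'^{-D}$. By (F6) the stalk is that at $0$ of the derived direct image of $\mathcal L_\psi(w'^{-D})$ under $\mathbb G_m\to\mathbb A^1$. This is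 the cohomology of the inertia group $I$ at $0$ acting through a character $\chi$. As $p\nmid D$, the covering $y^p-y=w'^{-D}$ is totally ramified at $0$, so $\chi$ has order $p$ and is nontrivial on the wild inertia subgroup. That subgroup is a normal pro-$p$ group, so it has no higher cohomology in $\chi$, and it has no invariants; hence $H^*(I,\chi)=0$. This proves the claim.

By the claim there is an exact sequence
\[
H^{j-1}(\mathbb P(Y),R\jmath_*\mathcal L)\to H_c^j(\mathbb A^N,\mathcal L)\to H^j(\mathbb A^N,\mathcal L),
\]
and the last group vanishes for $j>N$. Since $\jmath$ is affine, (F5) shows that $R^q\jmath_*\mathcal L|_{\mathbb P(Y)}$ has support of dimension at most $\min(s-1,N-q)$. By (F4) it contributes to $H^*(\mathbb P(Y),R\jmath_*\mathcal L)$ only in degrees at most $q+2\min(s-1,N-q)\le N+s-1$. So the first group vanishes for $j>N+s$.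
\end{proof}

\subsection{The cohomology of $X$}

\begin{lemma}\label{lem:X}
\textup{(a)} The cone $Y_f=\{\nabla f_k=0\}\subset\mathbb A^n$ has dimension at most $1$, and $Y_f=\{0\}$ if $p\nmid k$.

\textup{(b)} The closure $\bar X\subset\mathbb P^n$ of $X$ is smooth and connected, and $\bar X\setminus X=Z$. We have $H_c^j(X)=0$ for $j\neq n-1,2n-2$, $\dim H_c^{2n-2}(X)=1$, and $H^j(X)=0$ for $j\neq0,n-1$.

\textup{(c)} Let $\mathcal L=\mathcal L_\psi(af(x))$ on $\mathbb A^1\times\mathbb A^n$. Then $H_c^j(\mathbb G_m\times\mathbb A^n,\mathcal L)=0$ for $j\ne n+1$, and extension by zero is an isomorphism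
\[
H_c^{n+1}(\mathbb G_m\times\mathbb A^n,\mathcal L)\cong H_c^{n+1}(\mathbb A^1\times\mathbb A^n,\mathcal L)=H_c^{n-1}(X).
\]
\end{lemma}

The cone $Y_f$ can be a line when $p\mid k$: for $p=2$ the conic $x_1x_2+x_3^2=0$ is smooth, but the gradient vanishes on the $x_3$-axis. This is the reason for the loss $n'=n-1$.

\begin{proof}
(a) Smoothness of $Z$ says that $\mathbb P(Y_f)$ is disjoint from the hypersurface $Z$, so $\mathbb P(Y_f)$ is finite. If $p\nmid k$, Euler's formula gives $f_k=0$ on $Y_f$, so $\mathbb P(Y_f)$ is empty.

(b) Let $X'\subset\mathbb P^n$ be the hypersurface defined by the homogenization of $f$. It is the union of $X$ and $Z$. At a point $(0:z)$ of $Z$ the $i$-th partial derivative of the homogenization is $\partial_if_k(z)$, and one of these is nonzero. So $X'$ is smooth. It is connected, being a hypersurface of dimension $n-1\ge2$, hence irreducible, and so $X'=\bar X$.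

By (F5) and (F7), $H^j_c(X)=0$ for $j<n-1$. For $j\ge n$ we use
\[
H^{j-1}(\bar X)\to H^{j-1}(Z)\to H_c^j(X)\to H^j(\bar X)\to H^j(Z).
\]
Let $Y$ be a smooth projective hypersurface of degree $k$ with hyperplane class $\mathsf h$. The weak Lefschetz theorem says that $H^q(Y)$ is the cohomology of the ambient projective space for $q<\dim Y$. By duality, for $\dim Y<q\le2\dim Y$ the group $H^q(Y)$ is zero for $q$ odd and one-dimensional for $q$ even. In the even case it is spanned by $\mathsf h^{q/2}$, which is nonzero because $\mathsf h^{\dim Y}$ has degree $k\neq0$ in $\Lambda$. Since $j-1>\dim Z$, the first map above is onto, so $H_c^j(X)$ is the kernel of the last map. Since $j>\dim\bar X$, this kernel is zero for $n\le j\le2n-3$ and one-dimensional for $j=2n-2$. The statement on $H^j(X)$ follows by duality.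

(c) Lemma~\ref{lem:linear}(b) gives $R\Gamma_c(\mathbb A^1\times\mathbb A^n,\mathcal L)=R\Gamma_c(X)[-2]$, and $\mathcal L$ is trivial on $\{a=0\}=\mathbb A^n$. Excision gives
\[
H_c^{j-1}(\mathbb A^n)\to H_c^j(\mathbb G_m\times\mathbb A^n,\mathcal L)\to H_c^{j-2}(X)\to H_c^j(\mathbb A^n)\to H_c^{j+1}(\mathbb G_m\times\mathbb A^n,\mathcal L).
\]
By Lemma~\ref{lem:bound} and (a), $H_c^j(\mathbb A^n,\mathcal L_\psi(af))=0$ for $a\ne0$ and $j>n+1$. So $H_c^j(\mathbb G_m\times\mathbb A^n,\mathcal L)=0$ for $j>n+3$ by (F4), and in particular for $j=2n+1$, as $n\geq 3$. Hence $H_c^{2n-2}(X)\to H_c^{2n}(\mathbb A^n)$ is a surjection of one-dimensional spaces, so an isomorphism, and the middle groups vanish for $j=2n$ and $j=2n+1$. For all other $j$ the sequence gives $H_c^j(\mathbb G_m\times\mathbb A^n,\mathcal L)\cong H_c^{j-2}(X)$. Now use (b) and $n+1<2n$.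
\end{proof}

\section{The level of a functional}\label{sec:level}

To treat $t=\infty$ on the same footing as the other points, identify $B_j$ with the space of binary forms of degree $j$ in $S,T$ by $g(t)\mapsto S^jg(T/S)$. Multiplication $B_i\times B_j\to B_{i+j}$ is respected, the inclusion $B_j\subset B_{j+1}$ becomes multiplication by $S$, and $S=0$ is the point $\infty$. Put $B_j=0$ for $j<0$, so $\dim B_j=j+1$ for $j\ge-1$.

\begin{definition}
Let $M\geq1$ and $\lambda\in B_{M-1}^\vee$. A form $h$ \emph{annihilates} $\lambda$ if $\lambda(hx)=0$ for all $x\in B_{M-1-\deg h}$. The set of such forms is $\operatorname{Ann}\lambda$. The \emph{level} $\delta(\lambda)$ is the least degree of a nonzero element of $\operatorname{Ann}\lambda$, and such an element of least degree is a \emph{denominator} of $\lambda$. For a form $b$, let $b\cdot\lambda\in B_{M-1-\deg b}^\vee$ be the functional $x\mapsto\lambda(bx)$.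
\end{definition}

Every form of degree at least $M$ annihilates $\lambda$, so denominators exist. The set $\operatorname{Ann}\lambda$ is closed under multiplication by forms; $\delta(\lambda)=0$ if and only if $\lambda=0$; and $c\in\operatorname{Ann}(b\cdot\lambda)$ if and only if $bc\in\operatorname{Ann}\lambda$. The functional $\sum_{i=1}^ma_i\,\mathrm{ev}_{y_i}$ is annihilated by $\prod_i(T-y_iS)$.

The names come from rational approximation. Let $\alpha=\sum_{j=1}^M\lambda(t^{j-1})t^{-j}$, so that $\lambda(x)$ is the coefficient of $t^{-1}$ in $\alpha x$. Then $h\in B_m$ annihilates $\lambda$ exactly when the coefficients of $t^{-1},\dots,t^{-(M-m)}$ in $\alpha h$ vanish, that is, when $\alpha h$ is very close to a polynomial.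

\begin{lemma}\label{lem:coprime}
Let $g_1,g_2$ be coprime nonzero forms of degrees $a_1,a_2$, and let $D\ge a_1+a_2-1$. Then $g_1B_{D-a_1}+g_2B_{D-a_2}=B_D$.
\end{lemma}

\begin{proof}
The two subspaces meet in $g_1g_2B_{D-a_1-a_2}$. All three indices are at least $-1$, so the sum has dimension $(D-a_1+1)+(D-a_2+1)-(D-a_1-a_2+1)=D+1$.
\end{proof}

\begin{lemma}\label{lem:divides}
Let $0\ne\lambda\in B_{M-1}^\vee$ have denominator $h$ of degree $m$, and let $g\in\operatorname{Ann}\lambda$ have degree $r$ with $m+r\le M$. Then $h\mid g$. In particular, if $2m\le M$ the denominator is unique up to a scalar.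
\end{lemma}

\begin{proof}
Let $g\neq0$, let $b=\gcd(h,g)$ have degree $\beta$, and write $h=bh'$, $g=bg'$. The functional $b\cdot\lambda$ kills $h'B_{M-1-m}$ and $g'B_{M-1-r}$. These span $B_{M-1-\beta}$ by Lemma~\ref{lem:coprime}, whose hypothesis reads $M+\beta\ge m+r$. So $b\in\operatorname{Ann}\lambda$, hence $\beta\ge m$, and $b$ is a scalar multiple of $h$.
\end{proof}

The next lemma says that a large level survives multiplication by a suitable $(k-1)$-st power, as long as enough room is left.

\begin{lemma}\label{lem:multiplier}
Let $\lambda\in B_{M-1}^\vee$ with $\delta(\lambda)>\omega\ge0$, and suppose $M=M_0+(k-1)q$ with $q\ge0$ and $M_0\ge2\omega+k-1$. Then there is a form $u\ne0$ of degree $q$ with $\delta(u^{k-1}\cdot\lambda)>\omega$.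
\end{lemma}

\begin{proof}
We use induction on $q$; for $q=0$ take $u=1$. For $q\ge1$ we have $M\ge2r$ with $r=\omega+k-1$, and it suffices to find a linear form $\eta$ with $\delta(\eta^{k-1}\cdot\lambda)>\omega$, since $\eta^{k-1}\cdot\lambda$ satisfies the hypotheses with $q-1$. Let $h$ be a denominator of $\lambda$ and choose $\eta\nmid h$. If $\delta(\eta^{k-1}\cdot\lambda)\le\omega$, there is a form $b\neq0$ of degree $\omega$ with $\eta^{k-1}b\in\operatorname{Ann}\lambda$, of degree $r$. Then $\deg h\le r$, so $\deg h+r\le M$, and $h\mid\eta^{k-1}b$ by Lemma~\ref{lem:divides}. Hence $h\mid b$ and $\delta(\lambda)\le\omega$, a contradiction.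
\end{proof}

Finally, for every $m\geq0$ the set $\{\lambda\in B_{M-1}^\vee:\delta(\lambda)\le m\}$ is closed. Indeed, since $\operatorname{Ann}\lambda$ is closed under multiplication, it is the image of the closed set $\{([h],\lambda):h\in\operatorname{Ann}\lambda\}\subset\mathbb P(B_m)\times B_{M-1}^\vee$, and $\mathbb P(B_m)$ is proper.

\section{Minor arcs and the point at infinity}\label{sec:minor}

The function $\Phi_\lambda$ has degree at most $k$ in $v$, and its part of degree $k$ is $\lambda(f_k(v))$. As $f_k(v)$ has degree at most $k(d-1)$ in $t$, this part depends only on the restriction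
\[
\lambda'=\lambda|_{B_{k(d-1)}}=S^{k-1}\cdot\lambda .
\]
So Lemma~\ref{lem:bound} sees the level of $\lambda'$, not that of $\lambda$. We define closed subsets of $W$,
\[
W_{\le m}=\{\lambda:\delta(\lambda)\le m\},\qquad\mathfrak M=\{\lambda:\delta(\lambda')\le m_0\},
\]
and note that $W_{\le m_0}\subset\mathfrak M$ because $\operatorname{Ann}\lambda\subset\operatorname{Ann}\lambda'$. The minor arcs are $W\setminus\mathfrak M$.

\begin{proposition}\label{prop:minor}
If $\lambda\in W\setminus\mathfrak M$, then $H^j(\mathcal K_\lambda)=0$ for $j>2dn-n'e$.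
\end{proposition}

\begin{proof}
The gradient of $v\mapsto\lambda'(f_k(v))$ vanishes on the closed cone
\[
Y_\lambda=\{v\in V:\lambda'(\partial_if_k(v)\,x)=0\ \text{ for all }x\in B_{d-1}\text{ and all }i\}.
\]
By Lemma~\ref{lem:bound} it suffices to prove $\dim Y_\lambda\le dn-n'e$. For this we find a linear subspace of $V$ of dimension $n'e$ that meets $Y_\lambda$ only in $0$. This suffices: a component of $Y_\lambda$ of dimension greater than $dn-n'e$ is a cone, contains $0$, and would meet the subspace in positive dimension.

The idea is as follows. If the entries of $v\in Y_\lambda$ have no common zero, neither do the forms $\partial_if_k(v)$, and one would like to conclude from Lemma~\ref{lem:coprime} that $\lambda'=0$. This needs $\deg\partial_if_k(v)\le d$, whereas the degree is $(k-1)(d-1)$. We therefore look only at $v=u\hat g$ with $u$ fixed and $\hat g$ of the small degree $e-1$, and choose $u$ by Lemma~\ref{lem:multiplier}.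

Apply that lemma to $\lambda'$ with $\omega=m_0$, $M=k(d-1)+1$ and $q=d-e$. Then $M_0=M-(k-1)(d-e)=d+m_0$, and the condition $M_0\ge2m_0+k-1$ reads $(k-1)e\le d$, which holds. We get $u\ne0$ of degree $d-e$ with $\delta(u^{k-1}\cdot\lambda')>m_0$. If $p\nmid k$ let $L=\kappa^n$. If $p\mid k$ let $L\subset\kappa^n$ be a hyperplane with $L\cap Y_f=\{0\}$; it exists since $Y_f$ is $\{0\}$ or a finite union of lines by Lemma~\ref{lem:X}(a). In both cases $\dim L=n'$ and $\nabla f_k\ne0$ on $L\setminus0$. The subspace is $u\cdot(B_{e-1}\otimes L)\subset B_{d-1}^n=V$.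

Suppose $u\hat g\in Y_\lambda$ with $0\neq\hat g\in B_{e-1}\otimes L$. Let $g_0$ be the greatest common divisor of the coordinates of $\hat g$ in a basis of $L$, of degree $c\le e-1$, and write $\hat g=g_0g'$. Then $g'(s,\tau)\in L\setminus0$ for every $(s,\tau)\neq(0,0)$, so the forms $A_i=\partial_if_k(g')$ have no common zero on $\mathbb P^1$. They have degree $a=(k-1)(e-1-c)\le m_0\le d$. By homogeneity $\partial_if_k(u\hat g)=(ug_0)^{k-1}A_i$, so the functional $\mu=(ug_0)^{k-1}\cdot\lambda'$ kills $A_iB_{d-1}$ for all $i$. It is defined on $B_{d-1+a}$, since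
\[
k(d-1)-(k-1)(d-e)-(k-1)c=d-1+a .
\]
The span of the $A_i$ contains two coprime elements. To see this, take $A\ne0$ in the span. For each of the finitely many zeros of $A$, the elements vanishing there form a proper subspace; as $\kappa$ is infinite, some $A'\neq0$ lies in none of them. Since $a\le d$, Lemma~\ref{lem:coprime} gives $AB_{d-1}+A'B_{d-1}=B_{d-1+a}$. So $\mu=0$, which means that $g_0^{k-1}$ annihilates $u^{k-1}\cdot\lambda'$. Its degree is $(k-1)c\le m_0$, a contradiction.
\end{proof}

It remains to understand the difference between $\mathfrak M$ and $W_{\le m_0}$. It consists of functionals whose denominator vanishes at infinity, and for these $\Phi_\lambda$ is linear in a suitable direction. Only the smoothness of $Z$ at $P$ is used.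

\begin{proposition}\label{prop:infinity}
Let $\lambda\in W$ have level $m$ with $1\le m\le d$, and suppose that its denominator $h$ (unique up to a scalar, as $2d\le dk$) is divisible by $S$. Then $\mathcal K_\lambda=0$.
\end{proposition}

\begin{proof}
Write $h=S^rh_1$ with $r\ge1$ and $S\nmid h_1$. After scaling, $\pi(t)=h_1(1,t)$ is monic of degree $m-r$. In terms of polynomials, $h\in\operatorname{Ann}\lambda$ says that $\lambda$ kills $\pi B_{dk-1-m}$. Moreover
\[
\gamma:=\lambda(\pi t^{dk-m})\neq0 .
\]
Indeed, $\pi t^{dk-m}$ is the form $S^{r-1}h_1T^{dk-m}\in B_{dk-1}$. As $B_{dk-m}=\kappa T^{dk-m}\oplus SB_{dk-1-m}$, the equality $\gamma=0$ would give $S^{r-1}h_1\in\operatorname{Ann}\lambda$, a form of degree $m-1$.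

Let $\theta=t^{d-m}\pi$, monic of degree $d-r<d$. For $x\in\kappa^n$ and $g=Pt^d+v$ expand
\[
F(v+x\theta)-F(v)=\theta\,\nabla f(g)\cdot x+\sum_{j\ge2}\theta^jf^{[j]}(g;x),
\]
where $f^{[j]}(g;x)$ is a polynomial of degree at most $k-j$ in $g$. The term with index $j\geq2$ has degree at most $j(d-r)+(k-j)d\le dk-2r\le dk-r-1$ in $t$. The contribution of $f_{k-1}+\dots+f_0$ to the linear term has degree at most $(d-r)+(k-2)d\le dk-r-1$. The contribution of $f_k$ has degree at most $dk-r$, with coefficient $c_x=\nabla f_k(P)\cdot x$ at $t^{dk-r}$. The whole difference is divisible by $\pi$, so it equals $\pi\cdot(c_xt^{dk-m}+b)$ with $b\in B_{dk-1-m}$. Therefore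
\[
\Phi_\lambda(v+x\theta)=\Phi_\lambda(v)+c_x\gamma\qquad\text{for all }v\in V,\ x\in\kappa^n .
\]
Since $\nabla f_k(P)\neq0$ there is $x$ with $c_x\neq0$, and $c_{\tau x}=\tau c_x$. So $\Phi_\lambda$ has degree exactly $1$ on the fibers of $V\to V/\kappa x\theta$, and Lemma~\ref{lem:linear}(a) applies.
\end{proof}

\begin{proposition}\label{prop:major}
For all $i>2dk-n'e$ we have $H_c^{i+2d(n-k)}(\operatorname{Mor})\cong H_c^{i+2dn}(W_{\le m_0},\mathcal K)$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:minor} and (F4), $H_c^j(W\setminus\mathfrak M,\mathcal K)=0$ for $j>2dk+2dn-n'e$. So excision gives $H_c^j(W,\mathcal K)\cong H_c^j(\mathfrak M,\mathcal K)$ for such $j$. By \eqref{eq:fourier} and excision again, it suffices to show that $\mathcal K$ vanishes on $\mathfrak M\setminus W_{\le m_0}$.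

Let $\lambda$ lie in this set, so $\lambda\neq0$, and let $h'$ be a denominator of $\lambda'$. Then $S^{k-1}h'\in\operatorname{Ann}\lambda$ has degree at most $m_0+k-1=(k-1)e\le d$. So $1\le\delta(\lambda)\le d$, and since $2d\le dk$, Lemma~\ref{lem:divides} shows that the denominator $h$ of $\lambda$ divides $S^{k-1}h'$. If $S\nmid h$ then $h\mid h'$ and $\delta(\lambda)\le m_0$, which is excluded. So $S\mid h$, and Proposition~\ref{prop:infinity} applies.
\end{proof}

\section{The strata of the major arcs}\label{sec:strata}

Let $W_0=\{0\}$ and $W_m=W_{\le m}\setminus W_{\le m-1}$ for $m\geq1$.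

\begin{proposition}\label{prop:stratum}
For $0\le m\le m_0$ and all $i$ we have $H_c^{i+2dn}(W_m,\mathcal K)\cong E^i_m$.
\end{proposition}

For $m=0$ this holds because $\mathcal K_0=\Lambda[-2dn]$. In this section and the next, fix $m$ with $1\le m\le m_0$; then $m\le d$ and $2m\le dk$. We parametrize $W_m$ by the denominator, discard the denominators that vanish at infinity or have a repeated root, and order the roots of the rest.

\subsection{Parametrization by the denominator}

Let
\[
I=\{([h],\lambda)\in\mathbb P(B_m)\times W:h\in\operatorname{Ann}\lambda\},\qquad\varpi:I\to W_{\le m}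
\]
be the incidence variety and its projection, which is proper and surjective. Multiplication by $h\ne0$ is injective, so $I$ is a vector bundle of rank $m$ over $\mathbb P(B_m)$ with fiber $(B_{dk-1}/hB_{dk-1-m})^\vee$. If $S\nmid h$, we scale $h$ to a monic polynomial of degree $m$, and the fiber is $(\kappa[t]/h)^\vee$.

By Lemma~\ref{lem:divides} the geometric fibers of $\varpi$ over $W_m$ are single points. Let $W_m^\circ\subset W_m$ be the set of $\lambda$ whose denominator is not divisible by $S$. Its complement in $W_m$ is the image under a proper map of a closed subset of $\varpi^{-1}(W_m)$, so $W_m^\circ$ is open in $W_m$, hence in $W_{\le m}$. Let $I^\circ=\varpi^{-1}(W_m^\circ)$, open in $I$. Proposition~\ref{prop:infinity} shows that $\mathcal K=0$ on $W_m\setminus W_m^\circ$, so by (F1) and (F3) extension by zero and $\varpi^*$ are isomorphisms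
\begin{equation}\label{eq:param}
H_c^j(W_m,\mathcal K)\xleftarrow{\ \sim\ }H_c^j(W_m^\circ,\mathcal K)\xrightarrow{\ \sim\ }H_c^j(I^\circ,\mathcal K).
\end{equation}

A point $([h],\lambda)\in I$ lies in $I^\circ$ if and only if
\begin{equation}\label{eq:primitive}
S\nmid h\quad\text{and}\quad\lambda\big(h/(t-y)\big)\ne0\ \text{ for every root }y\text{ of }h .
\end{equation}
Indeed, $\delta(\lambda)<m$ if and only if a proper divisor of $h$ annihilates $\lambda$: if $\lambda=0$ take $1$, and otherwise take the denominator of $\lambda$, which divides $h$ by Lemma~\ref{lem:divides}. For $h$ monic this happens if and only if some $h/(t-y)$ annihilates $\lambda$. This in turn means $\lambda(h/(t-y))=0$, because $x\cdot h/(t-y)\equiv x(y)\,h/(t-y)\bmod h$ for every polynomial $x$.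

\subsection{Repeated roots}

Let $I^{\mathrm{sf}}\subset I^\circ$ be the open subset where $h$ is squarefree. The next lemma corresponds to the use of Hensel's lemma in Section~\ref{ss:euler}, and depends on the smoothness of $X$. The stalks of $\mathcal K$ need not be examined one at a time; the vanishing comes after integrating over $\lambda$ as well.

\begin{lemma}\label{lem:nonreduced}
Extension by zero is an isomorphism $H_c^j(I^{\mathrm{sf}},\mathcal K)\cong H_c^j(I^\circ,\mathcal K)$ for all $j$.
\end{lemma}

\begin{proof}
By (F1) and (F2) it suffices to fix a monic $h$ of degree $m$ with a repeated root and to show $R\Gamma_c(I_h^\circ,\mathcal K)=0$ for the fiber $I_h^\circ$ of $I^\circ$ over $[h]$. Since $m\le d$, the map $v\mapsto Pt^d+v\bmod h$ is an affine-linear surjection $V\to(\kappa[t]/h)^n$. By \eqref{eq:pullK}, (F7) and the projection formula, $R\Gamma_c(I_h^\circ,\mathcal K)$ is a shift of $R\Gamma_c\big(I_h^\circ\times(\kappa[t]/h)^n,\mathcal L_\psi(\lambda(f(x)))\big)$.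

Decompose $\kappa[t]/h$ into local rings $\mathcal O=\kappa[\varepsilon]/\varepsilon^r$, one for each root $y$, with $\varepsilon=t-y$ and $r$ the multiplicity. The element $h/(t-y)$ is a nonzero scalar times $\varepsilon^{r-1}$ in the factor at $y$ and is zero in the other factors. So by \eqref{eq:primitive} the space is a product over the roots and the function is a sum. By K\"unneth it suffices to show, for $r\ge2$, that $R\Gamma_c(Y,\mathcal L_\psi(\lambda(f(x))))=0$, where
\[
Y=\{(\lambda,x)\in\mathcal O^\vee\times\mathcal O^n:\lambda(\varepsilon^{r-1})\neq0\}.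
\]
Let $x_0=x\bmod\varepsilon$. We treat the open set $\nabla f(x_0)\ne0$ and its complement separately, each by Lemma~\ref{lem:linear}(a).

On the open set use the map $(\lambda,x)\mapsto(\lambda,x\bmod\varepsilon^{r-1})$. Its fibers are $\{x+\varepsilon^{r-1}z:z\in\kappa^n\}$, and $x_0$ is constant on them. Since $2(r-1)\ge r$, we have $f(x+\varepsilon^{r-1}z)=f(x)+\varepsilon^{r-1}\nabla f(x_0)\cdot z$, so the function changes by $\lambda(\varepsilon^{r-1})\nabla f(x_0)\cdot z$, a nonzero linear form in $z$.

On the closed set $\nabla f(x_0)=0$ we have $f(x_0)\neq0$, as $X$ is smooth. Let $\mu\in\mathcal O^\vee$ be reduction modulo $\varepsilon$, and use the map $(\lambda,x)\mapsto(\lambda\bmod\kappa\mu,x)$. Since $\mu(\varepsilon^{r-1})=0$, the fibers are full lines $\{\lambda+\tau\mu\}$, and the function changes by $\tau f(x_0)$.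
\end{proof}

\subsection{Ordering the roots}

For $y\in\mathbb P^1$ let $\eta_y$ be a linear form vanishing at $y$. The map $(\mathbb P^1)^m\to\mathbb P(B_m)$, $y\mapsto[\prod_i\eta_{y_i}]$, is finite. Let $\tilde I$ be the pullback of the bundle $I$ to $(\mathbb P^1)^m$, and let $\tilde I^{\mathrm{conf}}$ be its restriction to the open subset $\operatorname{PConf}_m$. Over $\operatorname{PConf}_m$ the sections $\mathrm{ev}_{y_1},\dots,\mathrm{ev}_{y_m}$ form a basis of $(\kappa[t]/h)^\vee$, so
\[
\tilde I^{\mathrm{conf}}=\operatorname{PConf}_m\times\mathbb A^m,\qquad\lambda=\textstyle\sum_ia_i\,\mathrm{ev}_{y_i}.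
\]
Since $\lambda(h/(t-y_i))=a_i\prod_{j\ne i}(y_i-y_j)$, the preimage of $I^{\mathrm{sf}}$ in $\tilde I$ is $\tilde I^{\mathrm{sf}}=\operatorname{PConf}_m\times\mathbb G_m^m$. It is an $\mathfrak S_m$-torsor over $I^{\mathrm{sf}}$, the group permuting the pairs $(y_i,a_i)$.

\begin{proof}[Proof of Proposition~\ref{prop:stratum}]
Consider
\[
\rho:V\times\operatorname{PConf}_m\to\operatorname{PConf}_m\times(\mathbb A^n)^m,\qquad(v,y)\mapsto\big(y,(g(y_i))_i\big),\quad g=Pt^d+v .
\]
Since $m\le d$, Lagrange interpolation shows that $\rho$ is an affine-linear surjection of vector bundles over $\operatorname{PConf}_m$, with fibers $\mathbb A^{n(d-m)}$. It is equivariant when $\mathfrak S_m$ fixes $v$ and permutes the pairs $(y_i,x_i)$. We have $\Phi(v,\lambda)=\sum_ia_if(g(y_i))$. So \eqref{eq:pullK}, the projection formula and the trace isomorphism, which is canonical and hence equivariant, give $\mathfrak S_m$-equivariantly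
\begin{equation}\label{eq:ordered}
R\Gamma_c(\tilde I^{\mathrm{sf}},\mathcal K)=R\Gamma_c\Big(\operatorname{PConf}_m\times(\mathbb G_m\times\mathbb A^n)^m,\mathcal L_\psi\big(\textstyle\sum_ia_if(x_i)\big)\Big)[-2n(d-m)].
\end{equation}
The same holds for $\tilde I^{\mathrm{conf}}$ with $\mathbb A^1$ in place of $\mathbb G_m$, compatibly with extension by zero. By K\"unneth and Lemma~\ref{lem:X}(c),
\[
H_c^j(\tilde I^{\mathrm{sf}},\mathcal K)=H_c^{\,j-2n(d-m)-m(n+1)}(\operatorname{PConf}_m)\otimes H_c^{n-1}(X)^{\otimes m}.
\]
Exchanging two K\"unneth factors of degree $n+1$ introduces the sign $(-1)^{n+1}$, so $\mathfrak S_m$ acts on the tensor power by permutation times $\operatorname{sgn}^{n+1}=\operatorname{sgn}^{n-1}$. For $j=i+2dn$ the degree on the right is $i+m(n-1)$. Taking invariants by (F3) gives $H_c^{i+2dn}(I^{\mathrm{sf}},\mathcal K)\cong E_m^i$. Now use Lemma~\ref{lem:nonreduced} and \eqref{eq:param}.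
\end{proof}

\section{Splitting of the stratification}\label{sec:split}

\begin{proposition}\label{prop:split}
For $1\le m\le m_0$, extension by zero $H_c^j(W_m,\mathcal K)\to H_c^j(W_{\le m},\mathcal K)$ is injective for all $j$.
\end{proposition}

Equivalently, the connecting maps $H_c^{j}(W_{\le m-1},\mathcal K)\to H_c^{j+1}(W_m,\mathcal K)$ vanish. For small $m$ this follows from degrees. With $j=i+2dn$, Proposition~\ref{prop:stratum} and \eqref{eq:window} show that the source is zero unless $i\ge-(m-1)(n-2)$ and the target is zero unless $i+1\le-m(n-3)$, and these are incompatible for $m\le n-2$. For larger $m$ the windows \eqref{eq:window} overlap, and an argument is needed. We undo the Fourier transform on $\tilde I$, which turns the problem into one about constant coefficients on an explicit variety, and then detect classes by cup product.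

\subsection{Reduction to constant coefficients}

Let
\[
J=\Big\{(v,y)\in V\times(\mathbb P^1)^m:F(v)\in\textstyle\prod_i\eta_{y_i}\cdot B_{dk-1-m}\Big\},
\]
with the reduced structure, let $J^\circ$ be the open part where $y\in\operatorname{PConf}_m$, and let $o:J^\circ\to J$ be the inclusion. On $J^\circ$ the condition is $f(g(y_i))=0$ for all $i$, so $J^\circ=\rho^{-1}(\operatorname{PConf}_m\times X^m)$, and
\begin{equation}\label{eq:Jcirc}
H_c^a(J^\circ)=\bigoplus_{b+c=a-2n(d-m)}H_c^b(\operatorname{PConf}_m)\otimes H_c^c(X^m).
\end{equation}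
Put $N=m(n-1)=\dim X^m$. By Lemma~\ref{lem:X}(b), $N$ is the lowest degree of $H_c^*(X^m)$ and the highest degree of $H^*(X^m)$, so $H_c^N(X^m)=H_c^{n-1}(X)^{\otimes m}$ and $H^N(X^m)=H^{n-1}(X)^{\otimes m}$. We call the summand of \eqref{eq:Jcirc} with $c=N$ the \emph{middle part}.

\begin{lemma}\label{lem:toJ}
If extension by zero $H_c^*(J^\circ)\to H_c^*(J)$ is injective on the middle part, then Proposition~\ref{prop:split} holds for $m$.
\end{lemma}

\begin{proof}
It suffices to prove injectivity after composing with $\varpi^*:H_c^*(W_{\le m},\mathcal K)\to H_c^*(I,\mathcal K)$. By (F3), $\varpi^*$ commutes with extension by zero from $W_m^\circ$ and $I^\circ$. So under \eqref{eq:param} and Lemma~\ref{lem:nonreduced} the composite is extension by zero $H_c^*(I^{\mathrm{sf}},\mathcal K)\to H_c^*(I,\mathcal K)$. Now pull back along the finite map $\tilde I\to I$. As $H_c^*(I^{\mathrm{sf}},\mathcal K)\to H_c^*(\tilde I^{\mathrm{sf}},\mathcal K)$ is injective by (F3), it suffices that the composite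
\[
H_c^*(\tilde I^{\mathrm{sf}},\mathcal K)\to H_c^*(\tilde I^{\mathrm{conf}},\mathcal K)\to H_c^*(\tilde I,\mathcal K)
\]
be injective. The space $V\times\tilde I$ is a vector bundle of rank $m$ over $V\times(\mathbb P^1)^m$, the class of $F(v)$ modulo $\prod\eta_{y_i}$ is a section of its dual with zero locus $J$, and $\Phi$ is the pairing with this section. By \eqref{eq:pullK} and Lemma~\ref{lem:linear}(b), the second map is $H_c^{*-2m}(J^\circ)\to H_c^{*-2m}(J)$. By \eqref{eq:ordered}, its analog for $\tilde I^{\mathrm{conf}}$, and K\"unneth, the first map is the identity of $H_c^*(\operatorname{PConf}_m)$ tensored with the $m$-th tensor power of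
\[
H_c^*(\mathbb G_m\times\mathbb A^n,\mathcal L_\psi(af))\to H_c^*(\mathbb A^1\times\mathbb A^n,\mathcal L_\psi(af))=H_c^{*-2}(X).
\]
By Lemma~\ref{lem:X}(c) it is an isomorphism onto the middle part.
\end{proof}

\subsection{Detection by cup product}

A class in the middle part is detected by its cup products with classes pulled back from $H^N(X^m)$. To see that it survives in $H_c^*(J)$, we want these cup products to factor through $H_c^*(J)$. This happens when the class on $J^\circ$ extends to $J$ and is trivialized along the boundary $J\setminus J^\circ$, in the following sense.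

\begin{lemma}\label{lem:cup}
Let $o:J^\circ\to J$ be an open immersion, let $\beta\in H^N(J,o_!\Lambda)$, and let $o^*\beta\in H^N(J^\circ)$ be its restriction. If $z\in H_c^a(J^\circ)$ maps to zero in $H_c^a(J)$, then $z\cup o^*\beta=0$ in $H_c^{a+N}(J^\circ)$.
\end{lemma}

\begin{proof}
View $\beta$ as a morphism $\Lambda\to o_!\Lambda[N]$. The composite $o_!\Lambda\to\Lambda\to o_!\Lambda[N]$ restricts to $o^*\beta$ on $J^\circ$. Since $o_!$ is fully faithful, the composite is $o_!(o^*\beta)$. Applying $H_c^a(J,-)$ shows that $z\mapsto z\cup o^*\beta$ factors as $H_c^a(J^\circ)\to H_c^a(J)\to H_c^{a+N}(J^\circ)$.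
\end{proof}

The boundary consists of points where some $y_i=\infty$ or some $y_i=y_l$. To control it we extend evaluation to all of $J$. Write $v=\sum_{j<d}v^{(j)}t^j$. The formula
\[
(v,[S:T])\mapsto\Big[S^d:PT^d+\sum_{j<d}v^{(j)}T^jS^{d-j}\Big]
\]
defines a morphism $V\times\mathbb P^1\to\mathbb P^n$, since for $S=0$ the right side is $P_\infty:=[0:P]\in Z$. If $(v,y)\in J$ and $y_i\neq\infty$, its value at $y_i$ is $g(y_i)$, which lies in $X$ because $F(v)$ vanishes at $y_i$. So we obtain a morphism
\[
\mathrm{ev}=(x_1,\dots,x_m):J\to\bar X^m,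
\]
with $x_i\in X$ if $y_i\ne\infty$, $x_i=P_\infty$ if $y_i=\infty$, and $x_i=x_l$ if $y_i=y_l$. On $J^\circ$ it is $\rho$ followed by the projection to $X^m$. The leading coefficient being fixed is what makes this useful: the boundary at infinity maps to the small locus where a coordinate equals one given point.

So we need classes on $X^m$ that are trivialized where two coordinates agree and where a coordinate tends to $P_\infty$. Let $\jmath:X\to\bar X$ be the inclusion, let $\nu:X^m\setminus\mathcal D\to X^m$ be the complement of the union $\mathcal D$ of the diagonals $\mathcal D_{il}=\{x_i=x_l\}$, and for $r\ge1$ let $U_r:(\bar X\setminus P_\infty)^r\to\bar X^r$ be the inclusion. Define a triangulated functor from complexes on $X^r$ to complexes on $\bar X^r$, and a complex on $\bar X^m$, by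
\[
\Theta_r=U_{r!}U_r^*R(\jmath^r)_*,\qquad\mathcal G=\Theta_m(\nu_!\Lambda).
\]
The complex $\Theta_r(\mathcal F)$ restricts to $\mathcal F$ on $X^r$ and to zero where some coordinate is $P_\infty$.

\begin{lemma}\label{lem:surj}
The map $H^N(\bar X^m,\mathcal G)\to H^N(X^m,\nu_!\Lambda)\to H^N(X^m)$ is surjective.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:split} from Lemma~\ref{lem:surj}]
The complex $\mathrm{ev}^*\mathcal G$ vanishes on the closed set where some $y_i=\infty$, and on its complement it is $\mathrm{ev}^*\nu_!\Lambda$. So $\mathrm{ev}^*\mathcal G$ is the extension by zero of $\Lambda$ from the open set $\Omega\subset J$ where all $y_i\ne\infty$ and the $x_i$ are distinct. Since $y_i=y_l$ implies $x_i=x_l$, we have $\Omega\subset J^\circ$. This gives a map $\mathrm{ev}^*\mathcal G\to o_!\Lambda$ whose restriction to $J^\circ$ is $\mathrm{ev}^*(\nu_!\Lambda\to\Lambda)$. Given $\alpha\in H^N(X^m)$, lift it to $H^N(\bar X^m,\mathcal G)$ by Lemma~\ref{lem:surj}, and let $\beta$ be the image of the lift under $H^N(\bar X^m,\mathcal G)\to H^N(J,\mathrm{ev}^*\mathcal G)\to H^N(J,o_!\Lambda)$.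 Then $o^*\beta=\mathrm{ev}^*\alpha$.

Let $0\neq z\in H_c^b(\operatorname{PConf}_m)\otimes H_c^N(X^m)$ lie in the middle part. Write $z=\sum_jb_j\otimes c_j$ with the $b_j$ linearly independent and $c_1\neq0$. By (F7) on the smooth connected variety $X^m$ there is $\alpha\in H^N(X^m)$ with $c_1\cup\alpha\neq0$ in $H_c^{2N}(X^m)\cong\Lambda$. By the projection formula for $\rho$ and K\"unneth, $z\cup\mathrm{ev}^*\alpha=\pm\sum_jb_j\otimes(c_j\cup\alpha)\neq0$. Lemma~\ref{lem:cup} shows that $z$ does not map to zero in $H_c^*(J)$, and Lemma~\ref{lem:toJ} finishes the proof.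
\end{proof}

\subsection{Trivializing at $P_\infty$}

Let $\mathcal A=R\jmath_*\Lambda$ and $\mathcal A_0=\Theta_1(\Lambda)=U_{1!}U_1^*\mathcal A$. By (F8) for the smooth divisor $Z\subset\bar X$, the stalk $\mathcal A_{P_\infty}$ has cohomology in degrees $0$ and $1$ only: near $P_\infty$ the variety $X$ has the cohomology of a punctured disk. The triangle $\mathcal A_0\to\mathcal A\to\mathcal A_{P_\infty}$ gives
\[
H^{a-1}(\mathcal A_{P_\infty})\to H^a(\bar X,\mathcal A_0)\to H^a(X)\to H^a(\mathcal A_{P_\infty}).
\]
Since $n-1\ge2$, Lemma~\ref{lem:X}(b) yields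
\begin{equation}\label{eq:A0}
H^a(\bar X,\mathcal A_0)=0\quad(a>n-1),\qquad H^{n-1}(\bar X,\mathcal A_0)\to H^{n-1}(X)\ \text{ is onto}.
\end{equation}
For $m=1$ we have $\mathcal G=\mathcal A_0$, and this is Lemma~\ref{lem:surj}. To pass to powers we need a K\"unneth formula for $R\jmath_*$.

\begin{lemma}\label{lem:kunneth}
For $r\ge1$ we have $\Theta_r(\Lambda)=\mathcal A_0^{\boxtimes r}$. Moreover $H^a(\bar X^r,\mathcal A_0^{\boxtimes r})=0$ for $a>r(n-1)$, and $H^{r(n-1)}(\bar X^r,\mathcal A_0^{\boxtimes r})\to H^{r(n-1)}(X^r)$ is onto.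
\end{lemma}

\begin{proof}
We show $R(\jmath^r)_*\Lambda=\mathcal A^{\boxtimes r}$ by induction on $r$. Factor $\jmath^r=(\mathrm{id}\times\jmath)\circ(\jmath^{r-1}\times\mathrm{id}_X)$. By (F6) along the smooth projection $\bar X^{r-1}\times X\to\bar X^{r-1}$ and induction, $R(\jmath^{r-1}\times\mathrm{id}_X)_*\Lambda=\mathcal B\boxtimes\Lambda$ with $\mathcal B=\mathcal A^{\boxtimes(r-1)}$. It remains to see that the natural map $\mathcal B\boxtimes\mathcal A\to R(\mathrm{id}\times\jmath)_*(\mathcal B\boxtimes\Lambda)$ is an isomorphism. The triangle $\Lambda\to\mathcal A\to\Lambda_Z[-1]$ from (F8) shows that $\mathcal B$ is an iterated extension of shifts of sheaves $\Lambda_Y$, with $Y=Y_1\times\dots\times Y_{r-1}$ and $Y_i\in\{\bar X,Z\}$. So we may replace $\mathcal B$ by $\Lambda_Y$, and then the statement is (F6) along $Y\times\bar X\to\bar X$, which is smooth because $Y$ is.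

The functor $U_{r!}U_r^*$ is tensor product with $U_{r!}\Lambda=(U_{1!}\Lambda)^{\boxtimes r}$, which gives the first assertion. Since $\bar X^r$ is proper, K\"unneth gives $R\Gamma(\bar X^r,\mathcal A_0^{\boxtimes r})=R\Gamma(\bar X,\mathcal A_0)^{\otimes r}$. By \eqref{eq:A0} this vanishes above degree $r(n-1)$, and in that degree it is $H^{n-1}(\bar X,\mathcal A_0)^{\otimes r}$, which maps onto $H^{n-1}(X)^{\otimes r}=H^{r(n-1)}(X^r)$.
\end{proof}

\subsection{Trivializing along the diagonals}

For $m=2$ there is one diagonal, and $0\to\nu_!\Lambda\to\Lambda\to\Lambda_{\mathcal D}\to0$ is exact. The obstruction to lifting a class from $H^N(\bar X^2,\mathcal A_0^{\boxtimes2})$ to $H^N(\bar X^2,\mathcal G)$ lies in $H^{2(n-1)}(\bar X,\mathcal A_0)$, which is zero by \eqref{eq:A0}. For $m\ge3$ we replace $\Lambda_{\mathcal D}$ by a resolution whose terms are constant sheaves on partial diagonals. The resolution has to be short. The tensor product of the complexes $[\Lambda\to\Lambda_{\mathcal D_{il}}]$ over all pairs $i<l$ has the small diagonal in degree $t=\binom m2$, and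 the inequality $N-t+1>n-1$ that the argument below would require there fails for $m\ge2n$. Grouping the pairs by their larger index avoids this.

\begin{proof}[Proof of Lemma~\ref{lem:surj}]
For $2\le l\le m$ let $M_l=[\Lambda\to\bigoplus_{i<l}\Lambda_{\mathcal D_{il}}]$, in degrees $0$ and $1$, and let $M^\bullet=M_2\otimes\dots\otimes M_m$ on $X^m$. The terms $M^t$ with $t\ge1$ are supported on $\mathcal D$, so the inclusion $\nu_!\Lambda\to\Lambda=M^0$ is a map of complexes $\nu_!\Lambda\to M^\bullet$. It is a quasi-isomorphism. At a point with distinct coordinates both stalks are $\Lambda$ in degree $0$. At any other point let $l$ be minimal with $x_l\in\{x_1,\dots,x_{l-1}\}$. The points $x_1,\dots,x_{l-1}$ are distinct, so $x_l$ equals exactly one of them. The stalk of $M_l$ is then $[\Lambda\xrightarrow{\sim}\Lambda]$, and the stalk of $M^\bullet$ is acyclic.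

The term $M^t$ is a direct sum of sheaves $\Lambda_\Delta$, where $\Delta$ is an intersection of diagonals $\mathcal D_{i(l)\,l}$, $i(l)<l$, for $t$ distinct values of $l$. The graph on $\{1,\dots,m\}$ with edges $\{i(l),l\}$ has no cycle, since the largest vertex of a cycle would be joined to two smaller ones. So it has $r=m-t\ge1$ connected components, and $\Delta\cong X^r$ is the corresponding partial diagonal. Let $\iota:\bar X^r\to\bar X^m$ be the closed immersion extending it. Then $R(\jmath^m)_*\Lambda_\Delta=\iota_*R(\jmath^r)_*\Lambda$ and $\iota^*U_{m!}\Lambda=U_{r!}\Lambda$, so by the projection formula and Lemma~\ref{lem:kunneth}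
\[
\Theta_m(\Lambda_\Delta)=\iota_*\Theta_r(\Lambda)=\iota_*\mathcal A_0^{\boxtimes r}.
\]

Let $Q=[M^1\to M^2\to\cdots]$ with $M^t$ in degree $t-1$. There is a triangle $\nu_!\Lambda\to\Lambda\to Q$, and applying $\Theta_m$ gives an exact sequence
\[
H^N(\bar X^m,\mathcal G)\to H^N(\bar X^m,\mathcal A_0^{\boxtimes m})\to H^N(\bar X^m,\Theta_m(Q)).
\]
Filtering $Q$ by the subcomplexes of terms in degrees at least a given one, we see that the last group has a finite filtration whose graded pieces are subquotients of the groups $H^{N-t+1}(\bar X^m,\Theta_m(M^t))$, $t\ge1$. These are direct sums of copies of $H^{N-t+1}(\bar X^r,\mathcal A_0^{\boxtimes r})$ with $r=m-t$, which vanish by Lemma~\ref{lem:kunneth} because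
\[
N-t+1-r(n-1)=t(n-2)+1>0 .
\]
So the first map is onto. The restriction $H^N(\bar X^m,\mathcal A_0^{\boxtimes m})\to H^N(X^m)$ is onto by Lemma~\ref{lem:kunneth}. Since $\mathcal G\to\mathcal A_0^{\boxtimes m}$ restricts to $\nu_!\Lambda\to\Lambda$ on $X^m$, the composite is the map in the statement.
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:main}}

By Proposition~\ref{prop:split}, the excision sequences for the open subsets $W_m\subset W_{\le m}$ break into short exact sequences
\[
0\to H_c^j(W_m,\mathcal K)\to H_c^j(W_{\le m},\mathcal K)\to H_c^j(W_{\le m-1},\mathcal K)\to0\qquad(1\le m\le m_0).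
\]
Hence $H_c^j(W_{\le m_0},\mathcal K)\cong\bigoplus_{m=0}^{m_0}H_c^j(W_m,\mathcal K)$ as vector spaces. Propositions~\ref{prop:major} and~\ref{prop:stratum} give
\[
H_c^{i+2d(n-k)}(\operatorname{Mor})\cong\bigoplus_{m=0}^{m_0}E_m^i\qquad\text{for all }i>2dk-n'e,
\]
and by Lemma~\ref{lem:trunc} the terms with $m>m_0$ vanish in this range. Comparing dimensions descends the isomorphism from $\Lambda$ to $\mathbb Q_\ell$. This proves the theorem in positive characteristic, and Lemma~\ref{lem:charp} gives it in characteristic zero. \qed

\begin{thebibliography}{9}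
\bibitem{BS} Tim Browning and W.~Sawin, \emph{A geometric version of the circle method}, arXiv:1711.10451 (2017).
\end{thebibliography}
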